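\title{Topological mixing and the gluing-orbit property\\ do not imply specification}

\begin{abstract}
We construct a topologically mixing homeomorphism of a compact metric space that has the gluing-orbit property but not the specification property. The example is a closed shift-invariant subset of $[-1,1]^{\mathbb Z}$, and at each scale the gaps in the gluing-orbit property can be chosen from two consecutive integers. We also show what mixing and the gluing-orbit property do imply: the specification condition for any bounded number of orbit segments, and the full specification property when the homeomorphism is expansive, when the space is zero-dimensional, and more generally when there are expansive factors with arbitrarily small fibers.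
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $(X,d)$ is a nonempty compact metric space, $f\colon X\to X$ is a homeomorphism, and $\mathbb N=\{1,2,\dots\}$. We compare three properties that describe how freely pieces of different orbits can be combined into one orbit.

\begin{definition}\label{def:props}
\begin{enumerate}
\item[(a)] $f$ is \emph{topologically mixing} if for all nonempty open sets $U,V\subset X$ there is $N\in\mathbb N$ such that $f^n(U)\cap V\ne\emptyset$ for every $n\ge N$.
\item[(b)] A \emph{family of $k$ segments} consists of points $x_1,\dots,x_k\in X$ and integers $a_1\le b_1<a_2\le b_2<\dots<a_k\le b_k$. Its \emph{gaps} are the numbers $a_{i+1}-b_i$, $1\le i\le k-1$. A point $z\in X$ \emph{$\varepsilon$-shadows} the family if $d(f^jz,f^jx_i)\le\varepsilon$ whenever $a_i\le j\le b_i$ and $1\le i\le k$. The map $f$ has the \emph{specification property} if for every $\varepsilon>0$ there is $N(\varepsilon)\in\mathbb N$ such that, for every $k\ge1$, every family of $k$ segments with all gaps $\ge N(\varepsilon)$ is $\varepsilon$-shadowed by some point of $X$.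
\item[(c)] $f$ has the \emph{gluing-orbit property}, in the sense of Bomfim and Varandas, if for every $\varepsilon>0$ there is $K(\varepsilon)\in\mathbb N$ such that for all $k\ge1$, all $x_1,\dots,x_k\in X$ and all integers $n_1,\dots,n_k\ge0$ there are integers $0\le p_1,\dots,p_{k-1}\le K(\varepsilon)$ and a point $z\in X$ with
\[
d(f^{S_i+j}z,f^jx_i)\le\varepsilon\quad(0\le j\le n_i,\ 1\le i\le k),\qquad S_i=\sum_{l<i}(n_l+p_l).
\]
\end{enumerate}
\end{definition}

Two compatible metrics on a compact space are uniformly equivalent, so none of these properties depends on the choice of the metric. In (c) the orbit of $z$ follows the $i$th piece during the time interval $[S_i,S_i+n_i]$, so $p_i=S_{i+1}-(S_i+n_i)$ is a gap in the sense of (b). The difference between (b) and (c) is who chooses the gaps. In specification they are prescribed, subject only to a lower bound; in the gluing-orbit property the system returns them, subject to an upper bound. Mixing lets us prescribe the transition time, but it controls the orbit at two instants only, and the threshold depends on $U$ and $V$. Three elementary observations locate the problem.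

\emph{Specification implies the other two properties.} Given $U$ and $V$, take $x\in U$, $y\in V$ and $\varepsilon>0$ such that the closed $\varepsilon$-balls around $x$ and $y$ lie in $U$ and $V$. For $n\ge N(\varepsilon)$, a point $z$ that $\varepsilon$-shadows $x$ on $[0,0]$ and $f^{-n}y$ on $[n,n]$ satisfies $z\in U$ and $f^nz\in V$. Given $x_i$ and $n_i$ as in (c), put $p_i=N(\varepsilon)$ for all $i$ and shadow the points $f^{-S_i}x_i$ on the intervals $[S_i,S_i+n_i]$.

\emph{Gluing with one constant gap implies specification.} Suppose that in (c) all $p_i$ can always be taken equal to one number $p=p(\varepsilon)$. Given a family with gaps $\ge p$, prolong its segments until the gaps equal $p$: let $n_i=a_{i+1}-p-a_i\ge b_i-a_i$ for $i<k$ and $n_k=b_k-a_k$. Then $S_i=a_i-a_1$, and if $z'$ is the point given by (c) for $f^{a_1}x_1,\dots,f^{a_k}x_k$, then $f^{-a_1}z'$ $\varepsilon$-shadows the family.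

\emph{Without mixing, two values of the gap are too many.} Let $f$ exchange the two points of a two-point space. Take $z=x_1$ and choose $p_i\in\{1,2\}$ successively, with the parity that makes $f^{S_{i+1}}z=x_{i+1}$. This proves the gluing-orbit property; but $f$ is not mixing, so it does not have specification.

In the last example the obstruction is a periodicity of the admissible transition times, and mixing is the property that excludes it. One would therefore guess that mixing supplies the exact timing that gluing lacks. The question was posed by Antunes, Carvalho, Cordeiro and Cueto \cite{ACCC}: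
\begin{quote}
\emph{Does every topologically mixing homeomorphism of a compact metric space with the gluing-orbit property have the specification property?}
\end{quote}
The answer is no. Equip $[-1,1]^{\mathbb Z}$ with the metric $d(x,y)=\sup_n2^{-|n|}|x_n-y_n|$, which is compatible with the compact product topology, and with the shift $(\sigma x)_n=x_{n+1}$.

\begin{theorem}\label{thm:A}
There is a closed shift-invariant set $X\subset[-1,1]^{\mathbb Z}$ such that $\sigma|_X$ is topologically mixing, has the gluing-orbit property, and does not have the specification property. Moreover: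
\begin{enumerate}
\item[(a)] for each $\varepsilon>0$ the gaps in the gluing-orbit property can always be chosen from two consecutive integers $\{K(\varepsilon)-1,K(\varepsilon)\}$;
\item[(b)] for every $0<\varepsilon<1$ and every $N\in\mathbb N$ there is a family of segments, with all gaps equal and $\ge N$, that no point of $X$ $\varepsilon$-shadows.
\end{enumerate}
\end{theorem}

By the second observation, the two values in (a) cannot be reduced to one. The guess is nevertheless correct in two important regimes.

\begin{theorem}\label{thm:B}
Let $f$ be a topologically mixing homeomorphism of a compact metric space with the gluing-orbit property. For all $m\in\mathbb N$ and $\varepsilon>0$ there is $N(m,\varepsilon)$ such that every family of $k\le m$ segments with all gaps $\ge N(m,\varepsilon)$ is $\varepsilon$-shadowed by some point.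
\end{theorem}

Recall that $f$ is \emph{expansive} if there is $c>0$ such that $d(f^jx,f^jy)\le c$ for all $j\in\mathbb Z$ implies $x=y$, and that $X$ is \emph{zero-dimensional} if its topology has a base of clopen sets. A \emph{factor} $\pi\colon(X,f)\to(Y,g)$ is a continuous surjection onto a compact metric space $(Y,d_Y)$ with a homeomorphism $g$ such that $\pi\circ f=g\circ\pi$. The factor is expansive if $g$ is, and its \emph{fibers} are the sets $\pi^{-1}(y)$.

\begin{theorem}\label{thm:C}
Let $f$ be a topologically mixing homeomorphism of a compact metric space $X$ with the gluing-orbit property. If $f$ is expansive, or $X$ is zero-dimensional, or more generally for every $\varepsilon>0$ there is an expansive factor $\pi\colon(X,f)\to(Y,g)$ all of whose fibers have diameter $<\varepsilon$, then $f$ has the specification property.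
\end{theorem}

These two theorems dictate the shape of a counterexample. By Theorem~\ref{thm:B} specification can fail only through non-uniformity in the number of segments, and by Theorem~\ref{thm:C} it cannot fail in a subshift over a finite alphabet. In our space, for each $i$ a certain marker pattern may be repeated periodically, with $i$ letters between repetitions, only a bounded number of times, and the bound grows as the amplitude of the pattern decreases. Prescribed gaps can force too many repetitions. A free choice between two gaps breaks the periodicity up to isolated coincidences, and the loss of $\varepsilon$ in amplitude that shadowing allows pays for these. Sections~\ref{sec:space} and~\ref{sec:gluing} prove Theorem~\ref{thm:A}; Sections~\ref{sec:splice}--\ref{sec:expansive}, whose proofs do not depend on them, establish Theorems~\ref{thm:B} and~\ref{thm:C}.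

\section{Markers, runs and the space $X$}\label{sec:space}

\subsection{Marker words}

To defeat every candidate $N(\varepsilon)$ we need, for each $i$, a constraint that acts across gaps of length about $i$. The constraints for different $i$ must not interfere, so the patterns they concern should never overlap; and the $i$th pattern should be too long to fit into a gap of length $i$. For $i\ge1$ let $u_i=(u_i(0),\dots,u_i(\ell_i-1))$ be the word of signs $\pm1$
\[
u_i=+\,+\,\underbrace{-\cdots-}_{i}\,+\,-\,,\qquad \ell_i=i+4,\qquad \tau_i=\ell_i+i=2i+4 .
\]
For $x\in[-1,1]^{\mathbb Z}$ and $t\in\mathbb Z$ put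
\[
s_i(x,t)=\min_{0\le j<\ell_i}u_i(j)\,x_{t+j}\ \le 1 .
\]
If $s_i(x,t)>0$, that is, if the entries $x_t,\dots,x_{t+\ell_i-1}$ are nonzero with the signs of $u_i$, we say that $x$ has an \emph{$i$-occurrence at $t$}. It \emph{occupies} the interval $[t,t+\ell_i-1]$, and $s_i(x,t)$ is its \emph{strength}, the smallest modulus of its entries. The same terms apply to finite words with letters in $[-1,1]$.

\begin{lemma}[Non-overlap]\label{lem:overlap}
If an $i$-occurrence at $t$ and an $i'$-occurrence at $t'$ in the same sequence occupy intersecting intervals, then $i=i'$ and $t=t'$.
\end{lemma}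

\begin{proof}
Let $t\le t'$, so that $t'\le t+\ell_i-1$. If $t'=t+\ell_i-1$, the sign at position $t'$ is $-$ as the last letter of $u_i$ and $+$ as the first letter of $u_{i'}$, which is impossible. So $t'\le t+\ell_i-2$, and the initial $++$ of $u_{i'}$ appears in $u_i$ at offset $t'-t$. Since $++$ appears in $u_i$ only at offset $0$, we get $t'=t$. If $i\ne i'$, let $\mu=\min(i,i')$. At offset $\mu+2$ the shorter word has the sign $+$ that ends its string of minus signs, and the longer word still has $-$, which is impossible.
\end{proof}

Since an occurrence has no zero entry, the lemma gives a way to list all occurrences: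
\begin{equation}\label{eq:list}
\begin{gathered}
\text{if every nonzero entry of $x$ lies in one of a given set of occurrences,}\\
\text{then $x$ has no other occurrence of any index.}
\end{gathered}
\end{equation}

An \emph{$i$-run of length $M\ge1$} is a family of $i$-occurrences at $t,t+\tau_i,\dots,t+(M-1)\tau_i$; its \emph{strength} is the minimum of their strengths. A pair of $i$-occurrences at $t$ and $t+\tau_i$ is an \emph{$i$-link}, and the links of a run are its $M-1$ pairs of consecutive occurrences. Exactly $\tau_i-\ell_i=i$ positions lie strictly between the two occurrences of an $i$-link; we call them the \emph{stretch} of the link. Nothing is required of the entries in the stretch.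

\subsection{A hard bound and a soft bound}\label{sub:soft}

The first attempt is symbolic. Let $X_0\subset\{-1,0,1\}^{\mathbb Z}$ be the set of sequences that contain no $i$-run of length $2^i$, for any $i$. It violates specification too strongly. The point that consists of one $i$-run of length $2^i-1$ and zeros elsewhere lies in $X_0$ by \eqref{eq:list}. Prescribe two copies of this run with $i$ free positions between them. A point of $X_0$ that shadows both at a scale $\varepsilon<1$ has exactly the prescribed letters, so it contains an $i$-run of length $2(2^i-1)\ge2^i$. Specification thus fails for two segments with arbitrarily large gap, and by Theorem~\ref{thm:B} the subshift $X_0$ cannot be both mixing and gluing.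

The defect is that one new link can double the length of a run, and a hard bound leaves no room for this. Over the alphabet $[-1,1]$ a shadowing point may weaken all occurrences by $\varepsilon$, and we let this buy the factor $2$.

\begin{definition}\label{def:X}
Let $X$ be the set of $x\in[-1,1]^{\mathbb Z}$ such that, for every $i\ge1$, every $i$-run in $x$ of length $M$ and strength $s$ satisfies
\begin{equation}\label{eq:rule}
M\le 2^{\,i(1-s)} .
\end{equation}
\end{definition}

At strength $1$ only single occurrences are allowed; lowering the strength by $1/i$ doubles the allowed length; and no $i$-run, however weak, reaches length $2^i$. Runs of length $1$ always satisfy \eqref{eq:rule}, so every sequence without links lies in $X$; in particular $0\in X$.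

The set $X$ is shift-invariant. It is also closed: $x\notin X$ exactly when, for some $i,M\ge1$ and $t\in\mathbb Z$,
\[
\min_{0\le l<M}s_i(x,t+l\tau_i)>\max\Big\{0,\ 1-\frac{\log_2M}{i}\Big\},
\]
and this is an open condition because each $s_i(\cdot,t)$ is continuous. So $\sigma|_X$ is a homeomorphism of a compact metric space.

\subsection{Failure of specification}

\begin{proposition}\label{prop:fail}
Let $0<\varepsilon<1$ and $i,k\ge1$. There is a family of $k$ segments in $X$, with all gaps equal to $i+1$, that is not $\varepsilon$-shadowed by any point of $X$ unless $k\le2^{i\varepsilon}$.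
\end{proposition}

\begin{proof}
Let $x_j=u_i(j)$ for $0\le j<\ell_i$ and $x_j=0$ otherwise. By \eqref{eq:list}, $x$ has only one occurrence, hence no link, and $x\in X$. For $0\le l<k$ let $a_l=l\tau_i$, $b_l=a_l+\ell_i-1$ and $x^l=\sigma^{-a_l}x$. The gaps are $a_{l+1}-b_l=\tau_i-\ell_i+1=i+1$. Let $z\in X$ $\varepsilon$-shadow this family. For $a_l\le j\le b_l$, the term $n=0$ in the definition of $d$ gives
\[
|z_j-u_i(j-a_l)|=|(\sigma^jz)_0-(\sigma^jx^l)_0|\le d(\sigma^jz,\sigma^jx^l)\le\varepsilon ,
\]
so $u_i(j-a_l)\,z_j\ge1-\varepsilon>0$. Hence $z$ has an $i$-run of length $k$ and strength $\ge1-\varepsilon$, and \eqref{eq:rule} gives $k\le2^{i\varepsilon}$.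
\end{proof}

Given $\varepsilon<1$ and $N$, take $i=N$ and $k=2^i>2^{i\varepsilon}$. This proves part (b) of Theorem~\ref{thm:A}, and $\sigma|_X$ does not have specification.

\section{Gluing in $X$}\label{sec:gluing}

\subsection{Shrunken blocks separated by zeros}

Fix $\varepsilon>0$, let $Q=\lceil1/\varepsilon\rceil$, and let $r\ge0$ be an integer with $2^{-r}\le\varepsilon$. Shadowing in the metric $d$ reduces to approximating letters in a window: for $x,y\in[-1,1]^{\mathbb Z}$,
\begin{equation}\label{eq:window}
|x_n-y_n|\le\varepsilon\ \text{ for } |n|\le r\quad\Longrightarrow\quad d(x,y)\le\varepsilon ,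
\end{equation}
because for $|n|\ge r+1$ we have $2^{-|n|}|x_n-y_n|\le2\cdot2^{-r-1}\le\varepsilon$. We spend the allowed error on weakening every occurrence, by moving each letter toward $0$:
\[
\Theta(\xi)=\operatorname{sgn}(\xi)\max(|\xi|-\varepsilon,0),\qquad\xi\in[-1,1].
\]
Then $|\Theta(\xi)-\xi|\le\varepsilon$, and if $\Theta(\xi)\ne0$ then $\xi$ has the sign of $\Theta(\xi)$ and $|\xi|=|\Theta(\xi)|+\varepsilon$.

A \emph{block} is a nonempty finite word obtained by applying $\Theta$ letter by letter to a subword of a point of $X$. All shadowing points will have the form
\begin{equation}\label{eq:z}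
z=\cdots000\;W_1\,0^{q_1}\,W_2\,0^{q_2}\cdots0^{q_{k-1}}\,W_k\;000\cdots,\qquad W_j\text{ blocks},\quad q_j\ge Q .
\end{equation}
Let $I_j$ be the interval that $W_j$ occupies in $z$. Since $X$ is shift-invariant, there is $y^j\in X$ with $z_n=\Theta(y^j_n)$ for $n\in I_j$. An occurrence has no zero entry and $q_j\ge Q\ge1$, so every occurrence in $z$ lies inside one block. A link in $z$ is \emph{crossing} if its two occurrences lie in different blocks. Two facts drive the argument.
\begin{enumerate}
\item[(F1)] If $z$ has an $i$-occurrence at $t$ inside $W_j$, then $y^j$ has an $i$-occurrence at $t$ and $s_i(y^j,t)=s_i(z,t)+\varepsilon$. This is the last property of $\Theta$, applied to each of the $\ell_i$ letters.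
\item[(F2)] If $z$ has a crossing $i$-link, then $i\varepsilon\ge1$. Indeed, the stretch of the link contains some word $0^{q_j}$, so $i\ge q_j\ge Q\ge1/\varepsilon$.
\end{enumerate}

\begin{example}\label{ex:small}
Let $\varepsilon=\frac12$, so $Q=2$. The word $u_2=++--+-$ gives the block $\frac12u_2$, a $2$-occurrence of strength $\frac12$, and \eqref{eq:rule} allows $2$-runs of strength $\frac12$ up to length $2^{2(1-1/2)}=2$. Two copies of the block separated by $00$ form a crossing $2$-link, that is, a run of length $2$, which is just allowed. Three copies with $q_1=q_2=2$ form a run of length $3$, which is forbidden; with $q_1=2$ and $q_2=3$ the longest run has length $2$. So one crossing link is affordable and two in the same run need not be. The bound $q_j\ge Q$ is needed as well: two copies of $\frac12u_1$ separated by a single zero form a $1$-run of length $2>2^{1/2}$.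
\end{example}

\begin{lemma}[One crossing link is affordable]\label{lem:one}
If every run in the sequence $z$ of \eqref{eq:z} contains at most one crossing link, then $z\in X$.
\end{lemma}

\begin{proof}
Consider an $i$-run in $z$ of length $M$ and strength $s>0$. If it has no crossing link, all its occurrences lie in one block $W_j$. By (F1), $y^j$ has an $i$-run of length $M$ and strength $s+\varepsilon$, so $M\le2^{i(1-s-\varepsilon)}\le2^{i(1-s)}$. If it has exactly one crossing link, cutting at this link leaves two runs, each inside one block, and one of them has length $M'\ge M/2$ and strength $\ge s$. By (F1) the corresponding $y^j$ has an $i$-run of length $M'$ and strength $\ge s+\varepsilon$, and $i\varepsilon\ge1$ by (F2). Therefore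
\[
M\le2M'\le2\cdot2^{i(1-s-\varepsilon)}=2^{1-i\varepsilon}\,2^{i(1-s)}\le2^{i(1-s)} .
\]
In both cases \eqref{eq:rule} holds.
\end{proof}

\begin{proposition}\label{prop:mixing}
The map $\sigma|_X$ is topologically mixing.
\end{proposition}

\begin{proof}
Let $U,V\subset X$ be nonempty and open, $x\in U$, $y\in V$, and take $\varepsilon>0$ such that the closed $\varepsilon$-balls in $X$ around $x$ and $y$ lie in $U$ and $V$. Let $Q,r,\Theta$ be as above and $n\ge2r+1+Q$. Put $z_m=\Theta(x_m)$ for $|m|\le r$, $z_m=\Theta(y_{m-n})$ for $|m-n|\le r$, and $z_m=0$ otherwise. This is \eqref{eq:z} with two blocks and $q_1=n-2r-1\ge Q$. Along a run the index of the block never decreases, and it increases at each crossing link; with two blocks a run has at most one crossing link. So $z\in X$ by Lemma~\ref{lem:one}. By \eqref{eq:window}, $d(z,x)\le\varepsilon$ and $d(\sigma^nz,y)\le\varepsilon$, so $\sigma^nz\in\sigma^n(U)\cap V$.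
\end{proof}

\subsection{Choosing between two gaps}

With many blocks we must choose each $q_j$ from $\{Q,Q+1\}$ so that no run collects two crossing links. For a single index $i$ this is easy: we shall see that at each junction only one value of $q_j$ creates a crossing $i$-link into the next block, and we take the other. The difficulty is that the two values may be spoiled by two different indices.

\begin{example}\label{ex:two}
Let again $\varepsilon=\frac12$, $Q=2$, and let $w=u_2u_{15}u_2$, of length $6+19+6$. By \eqref{eq:list} the sequence $\cdots00\,w\,00\cdots$ has three occurrences; the two $2$-occurrences are at distance $25\ne\tau_2=8$, so there is no link, and $\frac12w$ is a block. Glue copies of $\frac12w$. A gap $q=2$ links the last $2$-occurrence of one copy to the first of the next. A gap $q=3$ links the $15$-occurrences, since $6+3+6=15$ letters then lie between them. So crossing links cannot be avoided. The two kinds behave differently, however. If we always take $q=3$, then $k$ copies form a $15$-run of length $k$ and strength $\frac12$, which is forbidden for $k>2^{15/2}$. If we always take $q=2$, a $2$-run that enters a copy at offset $0$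 would have to continue at offset $8$, which lies inside the $15$-occurrence at offsets $6,\dots,24$; by Lemma~\ref{lem:overlap} the run stops.
\end{example}

The example contains the rule: avoid the \emph{largest} threatening index. Its occurrence in the next block is then a wall that no run of smaller index can pass.

\begin{lemma}\label{lem:choose}
For arbitrary blocks $W_1,\dots,W_k$ one can choose $q_1,\dots,q_{k-1}\in\{Q,Q+1\}$ such that the sequence $z$ of \eqref{eq:z} belongs to $X$.
\end{lemma}

\begin{proof}
We choose $q_1,q_2,\dots$ successively. When $q_1,\dots,q_{j-1}$ are chosen, let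
\[
Z_j=W_1\,0^{q_1}\cdots0^{q_{j-1}}\,W_j .
\]
Suppose that both $Z_j$ and $W_{j+1}$ contain $i$-occurrences. Let $e_i$ be the number of letters of $Z_j$ after its last $i$-occurrence, let $o_i$ be the number of letters of $W_{j+1}$ before its first $i$-occurrence, and let $q(i)=i-e_i-o_i$; this is the gap that would link these two occurrences. Call $i$ \emph{dangerous at $j$} if both words contain $i$-occurrences and $q(i)\in\{Q,Q+1\}$. A dangerous index has $\ell_i$ at most the length of $W_{j+1}$, so there are finitely many. If there is one, let $i^*$ be the largest and let $q_j$ be the element of $\{Q,Q+1\}$ different from $q(i^*)$. Otherwise let $q_j=Q$.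

\emph{Claim 1. If a crossing $i$-link of $z$ has its second occurrence in $W_{j+1}$, then $i$ is dangerous at $j$ and $q(i)=q_j$.} The first occurrence of the link lies in an earlier block, hence in $Z_j$. A later $i$-occurrence in $Z_j$ would be disjoint from it by Lemma~\ref{lem:overlap} and would end before $W_{j+1}$ begins, so it would lie in the stretch of the link. This is impossible because $\ell_i>i$. Likewise an $i$-occurrence in $W_{j+1}$ that starts before the second occurrence of the link would be disjoint from it and would begin after $Z_j$ ends, so it too would lie in the stretch. Thus the link joins the last $i$-occurrence of $Z_j$ to the first $i$-occurrence of $W_{j+1}$, and counting the letters of the stretch gives $e_i+q_j+o_i=i$. So $q(i)=q_j\in\{Q,Q+1\}$.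

\emph{Claim 2. No run in $z$ contains two crossing links.} Suppose that an $i$-run does, and take two of its crossing links with no crossing link of the run between them. Then the run contains consecutive occurrences at $t_0,t_1,\dots,t_m,t_{m+1}$, with $m\ge1$, such that for some $j$ the occurrence at $t_0$ lies in $Z_j$, those at $t_1,\dots,t_m$ lie in $W_{j+1}$, and the one at $t_{m+1}$ lies in a later block (Figure~\ref{fig:wall}). By Claim~1, $i$ is dangerous at $j$ and $q(i)=q_j$. So the largest dangerous index $i^*$ at $j$ exists, $q(i^*)\ne q_j$ by the choice of $q_j$, and hence $i<i^*$. Since $i^*$ is dangerous, $W_{j+1}$ contains an $i^*$-occurrence $O$. It lies after the occurrence at $t_0$ and before the one at $t_{m+1}$, and by Lemma~\ref{lem:overlap} it is disjoint from those at $t_1,\dots,t_m$. An interval with these properties is contained in the stretch of one of the links $(t_l,t_{l+1})$, $0\le l\le m$. But $O$ has length $i^*+4>i$, a contradiction.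

By Claim~2 and Lemma~\ref{lem:one}, $z\in X$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw (-0.6,0) -- (9.2,0);
\draw[fill=gray!30] (0,0) rectangle (1.4,0.5);
\draw[fill=gray!30] (2.4,0) rectangle (3.8,0.5);
\draw[fill=gray!30] (4.8,0) rectangle (6.2,0.5);
\draw[fill=gray!30] (7.2,0) rectangle (8.6,0.5);
\node at (0.7,0.25) {$t_0$};
\node at (3.1,0.25) {$t_1$};
\node at (5.5,0.25) {$t_2$};
\node at (7.9,0.25) {$t_3$};
\draw[<->] (1.4,0.7) -- node[above] {$i$} (2.4,0.7);
\draw[<->] (3.8,0.7) -- node[above] {$i$} (4.8,0.7);
\draw[<->] (6.2,0.7) -- node[above] {$i$} (7.2,0.7);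
\draw[-|] (-0.6,-0.3) -- node[below] {$Z_j$} (1.6,-0.3);
\draw[|-|] (2.1,-0.3) -- node[below] {$W_{j+1}$} (6.5,-0.3);
\draw[|-] (7.0,-0.3) -- node[below] {later block} (9.2,-0.3);
\end{tikzpicture}
\caption{An $i$-run that enters the block $W_{j+1}$ by one crossing link and leaves it by another. Its occurrences (gray) leave only stretches of $i$ letters free, so $W_{j+1}$ has no room for an occurrence of larger index.}
\label{fig:wall}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Mixing is Proposition~\ref{prop:mixing}, and part (b) was deduced from Proposition~\ref{prop:fail}. It remains to prove the gluing-orbit property in the form (a). Let $\varepsilon,Q,r,\Theta$ be as above and $K(\varepsilon)=Q+2r+2$. Given $x^1,\dots,x^k\in X$ and $n_1,\dots,n_k\ge0$, let $W_j$ be $\Theta$ applied to the subword of $x^j$ on $[-r,n_j+r]$. Choose $q_j$ by Lemma~\ref{lem:choose}, put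
\[
p_j=q_j+2r+1\in\{K(\varepsilon)-1,K(\varepsilon)\},\qquad S_j=\sum_{l<j}(n_l+p_l),
\]
and place $z\in X$ from \eqref{eq:z} so that $W_1$ occupies $[-r,n_1+r]$. Then $W_j$ occupies $[S_j-r,S_j+n_j+r]$ for every $j$, because the number of positions strictly between $S_j+n_j+r$ and $S_{j+1}-r$ is $p_j-2r-1=q_j$. For $0\le t\le n_j$ and $|n|\le r$ we have $t+n\in[-r,n_j+r]$, so $z_{S_j+t+n}=\Theta(x^j_{t+n})$. By \eqref{eq:window}, $d(\sigma^{S_j+t}z,\sigma^tx^j)\le\varepsilon$.
\end{proof}

\section{Joining a past to a future}\label{sec:splice}

From now on $f$ is an arbitrary topologically mixing homeomorphism of a compact metric space $X$ with the gluing-orbit property, and $K(\varepsilon)$ is as in Definition~\ref{def:props}. The core of Theorems~\ref{thm:B} and~\ref{thm:C} is the case of two segments. We make the two segments infinite, which removes their lengths from the problem and makes it compact. For $x,y\in X$ and $\varepsilon>0$ let $T_\varepsilon(x,y)$ be the set of integers $p\ge0$ for which there is a \emph{witness}, a point $z\in X$ with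
\[
d(f^{-j}z,f^{-j}x)\le\varepsilon\quad\text{and}\quad d(f^{p+j}z,f^jy)\le\varepsilon\qquad\text{for all }j\ge0 .
\]
A witness follows the whole past of $x$ and, after $p$ steps, the whole future of $y$. The next lemma is the only place where the gluing-orbit property is used directly.

\begin{lemma}\label{lem:T}
Let $\varepsilon>0$.
\begin{enumerate}
\item[(a)] For all $x,y\in X$ the set $T_\varepsilon(x,y)$ contains an integer $p\le K(\varepsilon)$.
\item[(b)] There are nonempty open sets $U,V\subset X$ and an integer $p\ge0$ such that $p\in T_\varepsilon(x,y)$ for all $x\in U$ and $y\in V$.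
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $n\ge0$ apply the gluing-orbit property to the points $f^{-n}x$ and $y$ with $n_1=n_2=n$. It gives $p_n\le K(\varepsilon)$ and $z_n'$ such that $z_n=f^nz_n'$ satisfies $d(f^{-j}z_n,f^{-j}x)\le\varepsilon$ and $d(f^{p_n+j}z_n,f^jy)\le\varepsilon$ for $0\le j\le n$. Along a subsequence, $p_n=p$ is constant and $z_n\to z$. For each fixed $j$ the two inequalities pass to the limit, so $z$ is a witness.

(b) The set $F_p=\{(x,y):p\in T_\varepsilon(x,y)\}$ is closed in $X\times X$: if $(x_n,y_n)\in F_p$ converge to $(x,y)$, any limit point of witnesses for $(x_n,y_n)$ is a witness for $(x,y)$. By (a), $X\times X=F_0\cup\dots\cup F_{K(\varepsilon)}$. A finite intersection of dense open sets is dense, so the complements of the $F_p$ cannot all be dense. Some $F_p$ has nonempty interior, which contains a product $U\times V$ of nonempty open sets.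
\end{proof}

We want every large integer to lie in $T_\varepsilon(x,y)$. The natural plan is to insert between $x$ and $y$ an orbit segment $c_n,\dots,f^nc_n$ of adjustable length $n$. If we attach it at both ends by part (a), the gaps depend on $c_n$ and hence on $n$, and the total times may miss many integers; for the two-point exchange, $T_\varepsilon(x,x)$ consists of the even integers when $\varepsilon$ is small. Part (b) gives gaps that do not depend on the points, but only from $U$ to $V$. So we travel along
\[
x\xrightarrow{\ p_1\ }U\xrightarrow{\ p\ }V\xrightarrow{\ n\ }U'\xrightarrow{\ p'\ }V'\xrightarrow{\ p_2\ }y ,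
\]
where $p_1,p_2$ come from (a) and depend on $x,y$ only, $p,p'$ come from (b), and mixing makes $n$ arbitrary. Part (b) is used at two scales: attaching the right end of the inserted segment perturbs its left end, which must remain in $V$, so the scale of $(U',V',p')$ is chosen after $V$.

\begin{proposition}\label{prop:splice}
For every $\varepsilon>0$ there is $L(\varepsilon)\in\mathbb N$ such that every integer $\ge L(\varepsilon)$ belongs to $T_\varepsilon(x,y)$ for all $x,y\in X$.
\end{proposition}

\begin{proof}
Write $\bar B(v,\rho)$ for the closed ball. Let $\eta=\varepsilon/3$ and take $(U,V,p)$ from Lemma~\ref{lem:T}(b) at scale $\eta$. Choose $u\in U$ and $0<\rho_1\le\eta$ with $\bar B(u,\rho_1)\subset U$, and $v\in V$ and $0<\rho\le\eta$ with $\bar B(v,2\rho)\subset V$. Take $(U',V',p')$ from Lemma~\ref{lem:T}(b) at scale $\rho$, and choose $v'\in V'$ and $0<\rho_2\le\eta$ with $\bar B(v',\rho_2)\subset V'$. By mixing there is $N_0\in\mathbb N$ such that for each $n\ge N_0$ there is $c_n\in X$ with $d(c_n,v)<\rho$ and $f^nc_n\in U'$. None of these data depends on $x$ or $y$.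

Let $x,y\in X$. By Lemma~\ref{lem:T}(a) there are $p_1\in T_{\rho_1}(x,u)$ with $p_1\le K(\rho_1)$ and witness $a$, and $p_2\in T_{\rho_2}(v',y)$ with $p_2\le K(\rho_2)$ and witness $b$. The case $j=0$ of the definition gives $d(f^{p_1}a,u)\le\rho_1$ and $d(b,v')\le\rho_2$, so $f^{p_1}a\in U$ and $b\in V'$.

Now let $n\ge N_0$. Since $f^nc_n\in U'$ and $b\in V'$, there is a witness $w$ for $p'\in T_\rho(f^nc_n,b)$. It follows the past of $f^nc_n$, so $d(f^{-n}w,c_n)\le\rho$ and $f^{-n}w\in\bar B(v,2\rho)\subset V$. Since also $f^{p_1}a\in U$, there is a witness $z$ for $p\in T_\eta(f^{p_1}a,f^{-n}w)$. Put $z'=f^{-p_1}z$. For $j\ge0$,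
\[
d(f^{-j}z',f^{-j}x)\le d\big(f^{-(p_1+j)}z,f^{-(p_1+j)}f^{p_1}a\big)+d(f^{-j}a,f^{-j}x)\le\eta+\rho_1\le\varepsilon .
\]
With $P=p_1+p+n+p'+p_2$ we have $f^{P+j}z'=f^{p+(n+p'+p_2+j)}z$, and the witnesses $z,w,b$ give in turn
\begin{align*}
d\big(f^{p+(n+p'+p_2+j)}z,\ f^{p'+p_2+j}w\big)&\le\eta,\\
d\big(f^{p'+(p_2+j)}w,\ f^{p_2+j}b\big)&\le\rho,\\
d\big(f^{p_2+j}b,\ f^jy\big)&\le\rho_2 .
\end{align*}
So $d(f^{P+j}z',f^jy)\le3\eta=\varepsilon$, and $P\in T_\varepsilon(x,y)$. As $p_1$ and $p_2$ do not depend on $n$, every integer $\ge p_1+p+N_0+p'+p_2$ lies in $T_\varepsilon(x,y)$, and $L(\varepsilon)=K(\rho_1)+p+N_0+p'+K(\rho_2)$ works for all $x,y$.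
\end{proof}

We shall use the proposition in the time frame of specification.

\begin{corollary}\label{cor:splice}
Let $\eta>0$, $x,y\in X$, and let $a,b$ be integers with $a-b\ge L(\eta)$. There is $z\in X$ with $d(f^jz,f^jx)\le\eta$ for all $j\le b$ and $d(f^jz,f^jy)\le\eta$ for all $j\ge a$.
\end{corollary}

\begin{proof}
Let $w$ be a witness for $a-b\in T_\eta(f^bx,f^ay)$ and $z=f^{-b}w$. For $j\le b$ the point $f^jz=f^{-(b-j)}w$ is within $\eta$ of $f^{-(b-j)}f^bx=f^jx$, and for $j\ge a$ the point $f^jz=f^{(a-b)+(j-a)}w$ is within $\eta$ of $f^{j-a}f^ay=f^jy$.
\end{proof}

\section{Boundedly many segments}\label{sec:bounded}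

Each application of Corollary~\ref{cor:splice} joins two shadowing orbits and adds $\eta$ to the error on both sides. Joining by halves subjects each of $2^\nu$ segments to only $\nu$ such steps.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $\eta>0$. We show by induction on $\nu\ge0$ that every family of $k\le2^\nu$ segments with gaps $\ge L(\eta)$ admits a point $z$ with $d(f^jz,f^jx_i)\le\nu\eta$ for $a_i\le j\le b_i$ and $1\le i\le k$. If $k=1$, take $z=x_1$; this covers $\nu=0$. Let $\nu\ge1$, $2\le k\le2^\nu$ and $l=\lceil k/2\rceil$, so that $l$ and $k-l$ lie between $1$ and $2^{\nu-1}$. By induction there are points $z'$ and $z''$ that follow the first $l$ and the last $k-l$ segments with error at most $(\nu-1)\eta$. Corollary~\ref{cor:splice} with $b=b_l$ and $a=a_{l+1}$ gives $z$ with $d(f^jz,f^jz')\le\eta$ for $j\le b_l$ and $d(f^jz,f^jz'')\le\eta$ for $j\ge a_{l+1}$. The first $l$ segments lie in the first range of times and the others in the second, so the error of $z$ is at most $\nu\eta$. Given $m$ and $\varepsilon$, choose $\nu\ge1$ with $2^\nu\ge m$ and put $N(m,\varepsilon)=L(\varepsilon/\nu)$.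
\end{proof}

\begin{remark}\label{rem:log}
In the space $X$ of Theorem~\ref{thm:A} the growth of $N(m,\varepsilon)$ with $m$ is visible. Let $m\ge2$, $0<\varepsilon<1$, $\lambda=(\log_2m)/\varepsilon>1$ and $i=\lceil\lambda\rceil-1\ge1$. Then $2^{i\varepsilon}<m$, so Proposition~\ref{prop:fail} with $k=m$ forces $N(m,\varepsilon)>i+1\ge\lambda$. The proof above also explains the exponential in \eqref{eq:rule}: if joining two $i$-runs costs $1/i$ in strength, then joining by halves turns $2^\nu$ single occurrences of strength $1$ into a run of strength $1-\nu/i$, and for $\nu<i$ this run satisfies \eqref{eq:rule} with equality.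
\end{remark}

\begin{remark}\label{rem:hyp}
Neither standing hypothesis can be dropped from Theorem~\ref{thm:B} or Theorem~\ref{thm:C}. The two-point exchange is expansive and zero-dimensional and has the gluing-orbit property, but it is not mixing, and specification fails for two segments. The subshift $X_0$ of Section~\ref{sub:soft} is expansive and zero-dimensional, and specification fails in it for two segments; yet it is mixing. Indeed, let $w,w'$ be subwords of points of $X_0$ and let $q$ exceed the length of $w$. An $i$-link from $w$ to $w'$ in $\cdots00\,w\,0^q\,w'\,00\cdots$ would need $i\ge q$ and an $i$-occurrence in $w$, which is shorter than $\ell_i$. So every run lies in $w$ or in $w'$, and the sequence belongs to $X_0$.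
\end{remark}

\section{Expansive maps and expansive factors}\label{sec:expansive}

For specification the error must not grow with the number of segments. Expansiveness provides a way to reset it: two orbits that stay $c$-close over a long window are much closer than $c$ in the middle of the window.

\begin{lemma}\label{lem:exp}
Let $f$ be expansive with constant $c$ and let $\eta>0$. There is an integer $R\ge0$ such that $d(f^jx,f^jy)\le c$ for all $|j|\le R$ implies $d(x,y)\le\eta$.
\end{lemma}

\begin{proof}
Otherwise there are, for each $R$, points $x_R,y_R$ with $d(x_R,y_R)>\eta$ and $d(f^jx_R,f^jy_R)\le c$ for $|j|\le R$. A limit point $(x,y)$ of these pairs has $d(x,y)\ge\eta$ and $d(f^jx,f^jy)\le c$ for all $j\in\mathbb Z$, contrary to expansiveness.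
\end{proof}

We add the segments one at a time, and at each step we ask the new point to follow the old one for $R$ steps longer than needed. These extra steps are the margin that Lemma~\ref{lem:exp} consumes.

\begin{proof}[Proof of Theorem~\ref{thm:C} for expansive $f$]
Let $c$ be an expansive constant, $\varepsilon>0$, $\eta=\min(c,\varepsilon)/2$, and let $R$ be as in Lemma~\ref{lem:exp}. Put $N=L(\eta)+R$ and consider a family of $k$ segments with gaps $\ge N$. Let $z_1=x_1$. Given $z_m$ with $m<k$, we have $a_{m+1}-(b_m+R)\ge L(\eta)$, so Corollary~\ref{cor:splice} gives $z_{m+1}$ with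
\begin{equation}\label{eq:step}
d(f^jz_{m+1},f^jz_m)\le\eta\ \ (j\le b_m+R),\qquad d(f^jz_{m+1},f^jx_{m+1})\le\eta\ \ (j\ge a_{m+1}).
\end{equation}
We claim that for $1\le m\le k$
\begin{equation}\label{eq:reset}
d(f^jz_k,f^jz_m)\le\eta\qquad\text{for all }j\le b_m .
\end{equation}
This is trivial for $m=k$. Suppose that it holds for $m+1$. Since $b_m+R\le b_m+N\le a_{m+1}\le b_{m+1}$, every $j\le b_m+R$ lies in the range of \eqref{eq:reset} for $m+1$ and of the first half of \eqref{eq:step}, so $d(f^jz_k,f^jz_m)\le2\eta\le c$ for $j\le b_m+R$. If $j\le b_m$, the window $[j-R,j+R]$ lies in this range, and Lemma~\ref{lem:exp} applied to $f^jz_k$ and $f^jz_m$ improves the bound to $\eta$. This proves \eqref{eq:reset} by backward induction.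

For $a_m\le j\le b_m$ we have $d(f^jz_m,f^jx_m)\le\eta$, by the second half of \eqref{eq:step} if $m\ge2$ and because $z_1=x_1$ if $m=1$. With \eqref{eq:reset} this gives $d(f^jz_k,f^jx_m)\le2\eta\le\varepsilon$. So $z_k$ $\varepsilon$-shadows the family, and $N$ does not depend on $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C} under the factor condition]
Let $\varepsilon>0$ and let $\pi\colon(X,f)\to(Y,g)$ be an expansive factor with fibers of diameter $<\varepsilon$.

The map $g$ is mixing: if $U,V\subset Y$ are nonempty and open, so are their preimages, and $x\in\pi^{-1}(U)$, $f^nx\in\pi^{-1}(V)$ give $g^n\pi x\in g^n(U)\cap V$. It has the gluing-orbit property: given $\delta>0$, uniform continuity gives $\delta'>0$ such that $d(x,x')\le\delta'$ implies $d_Y(\pi x,\pi x')\le\delta$; lift the given points of $Y$ to $X$, glue the lifts at scale $\delta'$, and project the resulting point. By the expansive case, $g$ has specification, with thresholds $N_g(\cdot)$.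

There is $\varepsilon'>0$ such that $d_Y(\pi x,\pi x')\le\varepsilon'$ implies $d(x,x')\le\varepsilon$. Otherwise there are pairs with $d(x_n,x_n')>\varepsilon$ and $d_Y(\pi x_n,\pi x_n')\to0$, and a limit point is a pair of points in one fiber at distance $\ge\varepsilon$. Given a family of segments of $f$ with gaps $\ge N_g(\varepsilon')$, let $y\in Y$ $\varepsilon'$-shadow the family with points $\pi x_i$ and the same intervals, and take any $z\in\pi^{-1}(y)$. For $a_i\le j\le b_i$ we have $d_Y(\pi f^jz,\pi f^jx_i)=d_Y(g^jy,g^j\pi x_i)\le\varepsilon'$, hence $d(f^jz,f^jx_i)\le\varepsilon$. So $N(\varepsilon)=N_g(\varepsilon')$ works.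
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C} for zero-dimensional $X$]
We verify the factor condition. Let $\varepsilon>0$. Cover $X$ by finitely many clopen sets of diameter $<\varepsilon$ and remove from each set the union of the preceding ones; the nonempty sets that remain form a finite partition $\mathcal P$ of $X$ into clopen sets of diameter $<\varepsilon$. Define $\pi\colon X\to\mathcal P^{\mathbb Z}$ by letting $\pi(x)_n$ be the element of $\mathcal P$ that contains $f^nx$. Each coordinate of $\pi$ is locally constant, so $\pi$ is continuous, and $\pi\circ f=\sigma\circ\pi$. Hence $Y=\pi(X)$ is compact and shift-invariant. For the metric $d_Y(y,y')=2^{-\min\{|n|:\,y_n\ne y'_n\}}$ $(y\ne y')$ the shift is expansive with $c=\frac12$, since $y_n\ne y_n'$ gives $d_Y(\sigma^ny,\sigma^ny')=1$. The fiber $\pi^{-1}(y)$ is contained in the set $y_0\in\mathcal P$, so its diameter is $<\varepsilon$.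
\end{proof}

\begin{remark}\label{rem:star}
One sees directly that the first two cases of Theorem~\ref{thm:C} do not apply to the space $X$ of Theorem~\ref{thm:A}. If $x\in X$ and $0<\lambda\le1$, then $\lambda x$ has the same runs as $x$ with strengths multiplied by $\lambda$, so $\lambda x\in X$. Thus $X$ contains the line segment from $0$ to each of its points; it is connected and has more than one point, so it is not zero-dimensional. And $d(\sigma^j(\lambda x),0)\le\lambda$ for all $j$, so $\sigma|_X$ is not expansive.
\end{remark}

\begin{thebibliography}{1}

\bibitem{ACCC}
Mayara Antunes, Bernardo Carvalho, Welington Cordeiro, Jos\'e Cueto,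
\emph{Gluing-orbit property, local stable/unstable sets, and induced dynamics on hyperspace},
arXiv:2405.17574 (2024).

\end{thebibliography}
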